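# Bounded saturation of ordered graphs and the halting problem

## 1. Two separated edges on a line

Put four vertices on a line, $1<2<3<4$, and join $1$ to $2$ and $3$ to $4$. Call this graph $G_1$. A graph $H$ on a linearly ordered vertex set contains $G_1$ if it has two edges, one lying entirely to the left of the other. We want an $H$ on $n$ vertices that does not contain $G_1$, but in which every missing edge, once added, creates a copy of $G_1$; and we want $H$ to have few edges.

For $n=4$ a copy of $G_1$ must use the vertices $1,2,3,4$ as they stand. So $H$ avoids $G_1$ exactly if not both $12$ and $34$ are edges. Adding one of the pairs $13,14,23,24$ never creates $G_1$, so all four must be in $H$ already; and exactly one of $12,34$ must be present, since if both are missing, adding one creates nothing. So $H$ has exactly $5$ edges.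

For large $n$, can a bounded number of edges suffice? Then most vertices would be isolated, and two consecutive vertices $p<p'$ would be isolated. We show that this cannot happen. Adding $pp'$ creates $G_1$, so $H$ has an edge to the right of $p'$ or to the left of $p$. The two cases are mirror images (exchange the roles of $p$ and $p'$), so let $uv$ be an edge to the right of $p'$. Let $y$ be the largest non-isolated vertex; $y>p$. Adding $py$ creates $G_1$, so some edge of $H$ is separated from $py$. It cannot lie to the right of $y$, by the choice of $y$. So it lies to the left of $p$. But then this edge and $uv$ form a $G_1$ inside $H$, a contradiction. Hence of any two consecutive vertices one is non-isolated, there are at least $\lfloor n/2\rfloor$ non-isolated vertices, and $H$ has at least $\frac12\lfloor n/2\rfloor$ edges: the minimum grows at least linearly.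

For a single edge $K_2$ things are different: the empty graph is the only graph that avoids it, and it has $0$ edges for every $n$.

One more quick observation. Let $G$ have no isolated vertices. If $p,p'$ are consecutive and isolated in $H$ and adding $pp'$ creates $G$, then in this copy $p$ and $p'$ have degree $1$ and nothing lies between them. So $G$ has a component that is a single edge on two consecutive vertices. The crossing pair $\{13,24\}$ and the path $\{12,23\}$ have no such component, so they too need at least $\frac12\lfloor n/2\rfloor$ edges. The graph $G_1$ passes this test but fails a finer one. How fine can the tests become? Could there be a complete list of tests, that is, an algorithm?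

## 2. The decision problem and the theorems

**Definition (ordered and cyclically ordered graphs).** An *ordered graph* is a simple graph whose vertex set is linearly ordered. A *cyclically ordered graph* is a simple graph whose vertices are placed in a cyclic order, say on a circle. An ordered graph $H$ *contains* an ordered graph $G$ if there is an injective map $V(G)\to V(H)$ that preserves the vertex order and maps edges to edges; in the cyclic case the map must preserve the cyclic order. Otherwise $H$ *avoids* $G$. Such a map, or its image, is a *copy* of $G$ in $H$. Copies need not be induced.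

For example, as an ordered graph $\{12,34\}$ differs from $\{14,23\}$. On a circle with cyclic order $1,2,3,4$ the two are the same cyclically ordered graph: a rotation by one place takes one to the other.

**Definition (saturation).** Let $G$ be a (cyclically) ordered graph with at least one edge. A (cyclically) ordered graph $H$ on $n$ vertices is *$G$-saturated* if $H$ avoids $G$, but adding any edge of the complete graph on $V(H)$ that is not in $H$ creates a graph that contains $G$. The *saturation functions* $sat_<(n,G)$ (ordered) and $sat_\circlearrowright(n,G)$ (cyclic) are the minimum number of edges of a $G$-saturated graph on $n$ vertices in the respective setting. We write $sat(n,G)$ when a statement holds in both settings.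

We take the following dichotomy as given: for every (cyclically) ordered graph $G$ the saturation function is either $O(1)$ or $\Theta(n)$. So there are two kinds of graphs, and the question, from Vladimir Bošković and Balázs Keszegh, "Saturation of Ordered Graphs", arXiv:2203.05307 (2022), is whether an always-halting algorithm can tell, for a given $G$, of which kind it is. It is asked in each of the two settings. The answer is no in both.

**Theorem A.** There are computable maps $M\mapsto G_<(M)$ and $M\mapsto G_\circ(M)$ from Turing machines to ordered, respectively cyclically ordered, graphs such that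
$$M\text{ halts on the blank tape}\iff sat_<(n,G_<(M))=O(1)\iff sat_\circlearrowright(n,G_\circ(M))=O(1).$$

**Theorem B.** In each setting $\{G: sat(n,G)=O(1)\}$ is $\Sigma^0_1$-complete. Hence it is recursively enumerable but undecidable, and the graphs with linear saturation function are not recursively enumerable. There is no computable $g$ such that every $G$ with bounded saturation function satisfies $sat(n,G)\le g(|V(G)|)$ for all $n$.

We recall the words used. A set is *recursively enumerable* ($\Sigma_1^0$) if some algorithm halts exactly on its members. It is *$\Sigma^0_1$-complete* if it is in $\Sigma_1^0$ and every $\Sigma^0_1$ set $X$ has a computable map $f$ with $x\in X$ iff $f(x)$ lies in the set. The set of Turing machines that halt on the blank tape is $\Sigma^0_1$-complete and undecidable. If a set and its complement are both recursively enumerable, the set is decidable (run both procedures in parallel). The undecidability of halting on the blank tape, with these textbook facts, is all we use from outside; the dichotomy is used only to call unbounded saturation functions linear.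

## 3. Finite witnesses, and a search that need not stop

This section turns "bounded" into "there is a finite object". The first lemma serves the construction, where $G$ has no isolated vertices; the second works for all $G$ and gives recursive enumerability.

**Lemma 1.** Let $G$ have no isolated vertices.

(a) If $sat(n,G)=O(1)$, there is a finite $H$ avoiding $G$ with two consecutive isolated vertices $p,p'$ ($p'$ right after $p$) such that $H+py$ contains $G$ for every $y\neq p$.

(b) Suppose a finite $H$ avoids $G$ and has an isolated vertex $p$ such that $H+py$ contains $G$ for all $y\ne p$, and replacing $p$ by two consecutive isolated vertices and joining these two creates $G$. Then $sat(n,G)=O(1)$.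

*Proof.* (a) Let $sat(n,G)\le c$ for all $n$, and let $n>4c+1$. A saturated $H$ on $n$ vertices with at most $c$ edges has at most $2c$ non-isolated vertices, so it has more than $2c+1$ isolated ones. The non-isolated vertices leave at most $2c+1$ gaps, so two isolated vertices lie in one gap, and then two consecutive vertices $p,p'$ are isolated. No pair $py$ is an edge, so by saturation $H+py$ contains $G$.

(b) Replace $p$ by $t\ge1$ consecutive isolated vertices $p_1,\dots,p_t$. The new graph avoids $G$: a copy of $G$ uses no isolated vertex, so it would be a copy in $H-p$. Adding $p_iy$ with $y\in V(H)\setminus\{p\}$ creates $G$, because the result contains $H+py$; adding $p_ip_j$ creates $G$, because the result contains the doubled graph with its edge. Now add edges inside $V(H)\setminus\{p\}$ greedily, as long as $G$ is avoided. Afterwards no edge can be added inside $V(H)\setminus\{p\}$ without creating $G$, and the edges at the $p_i$ still create $G$. So the result is $G$-saturated with at most $\binom{|V(H)|}2$ edges. This handles all $n\ge|V(H)|$; the finitely many smaller $n$ do not matter. $\square$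

**Lemma 2.** Let $G$ be any (cyclically) ordered graph with at least one edge and $k=|V(G)|$. Then $sat(n,G)=O(1)$ iff there is a finite $H$ avoiding $G$ with an interval $I$ of $4k+2$ consecutive isolated vertices such that adding any edge with at least one end in $I$ creates $G$.

*Proof.* ($\Rightarrow$) Take a saturated $H$ with boundedly many edges and $n$ large. The boundedly many gaps between non-isolated vertices contain all the isolated ones, so some gap contains $4k+2$ consecutive isolated vertices. Saturation gives the rest.

($\Leftarrow$) Lengthen $I$ to an interval $I_t$ of $t\ge4k+2$ isolated vertices; call the graph $H_t$. A copy of $G$ in $H_t$ uses at most $k$ vertices of $I_t$, all isolated, and these can be moved into $I$ in the same order. So $H_t$ avoids $G$.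

Next add an edge with one or two ends in $I_t$. These ends cut the rest of $I_t$ into $2$ or $3$ gaps. A copy of $G$ uses at most $k$ vertices of each gap, and these are isolated. So whether $G$ is created depends only on the other end of the edge (if it is outside $I_t$) and on the numbers $\min(\text{gap},k)$. The gaps have total size at least $t-2\ge4k$, so at least one of them is $\ge k$. Inside $I$ the gaps have total size $4k+1$ or $4k$, while the truncated values sum to at most $3k$. So there is a position in $I$ with the same truncated values: realize the values below $k$ exactly, give the other gaps size $k$, and put the surplus into a gap with truncated value $k$. By hypothesis the edge in that position creates $G$ in $H$. Hence every edge meeting $I_t$ creates $G$ in $H_t$. Now saturate greedily inside $V(H)\setminus I$. The result is $G$-saturated, and its number of edges is at most $\binom{|V(H)|}{2}$, for all large $n$. $\square$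

So here is the obvious algorithm: enumerate all pairs $(H,I)$ and stop when one satisfies Lemma 2. It stops if and only if $sat(n,G)=O(1)$, so boundedness is recursively enumerable in both settings. To make it decide, we would have to know when to give up. A computable bound $g(|V(G)|)$ for the bounded saturation functions would be enough, as we check in Section 13. That is the exact point where this approach stops: Theorem B says that no such bound exists. To prove it, we need graphs $G$ whose smallest witness $H$ is as long as a Turing machine computation.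

## 4. Which vertex can $p$ be joined to?

Before any construction, let us see on an example what a witness $H$ has to provide. Let $G_2$ have vertices $x_1<\dots<x_6$ and edges $x_1x_5,\ x_2x_6,\ x_3x_4$: two crossing edges over a short edge. Suppose $H,p,p'$ are as in Lemma 1(a). The new edge $pp'$ must play $x_3x_4$, the only edge on consecutive vertices. So $H$ has edges $u_1v_1,u_2v_2$ with $u_1<u_2<p<v_1<v_2$; call this a frame. Let $\eta$ be the largest value of $v_1$ over all frames. No edge lies strictly between $p$ and $\eta$, since it would play $x_3x_4$ in the frame that attains $\eta$.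

Now ask why $H+p\eta$ contains $G_2$. In the copy, $p$ plays a leaf and $\eta$ its neighbor, to the right of $p$. If $p=x_3$, then $\eta=x_4$ lies to the left of the $v_1$ of some frame, against the choice of $\eta$. If $p=x_1$ or $p=x_2$, then $\eta=x_5$ or $x_6$, and the images of $x_3,x_4$ form an edge strictly between $p$ and $\eta$, which does not exist. If $p$ is $x_4$, $x_5$ or $x_6$, its partner lies to the left of $p$. So no copy exists, and $sat_<(n,G_2)$ is unbounded.

The lesson is this: every vertex $y$ must be *covered*, that is, some leaf of $G$ must be played by $p$ with $y$ as the neighbor; and the shape of $G$ controls what $H$ must look like around a covered vertex. This suggests programming with covers. We will give $G$ many small components, called *tiles*, each with one leaf $\ell$ at its far left. If $p$ plays $\ell$, the rest of the tile lies around $y$ in $H$. One tile is provided for every possible local picture "the vertex $y$ is a correct next step of a computation". Since $H$ must cover each of its vertices, it must write down a computation, locally correct everywhere. Except for halting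 steps, the picture around $y$ will contain a further vertex to the right of $y$. As $H$ is finite, there is a last vertex, so the computation has to halt.

Two things need care. First, the pictures seen from different vertices must agree. Here the condition that $H$ avoids $G$ helps: it will limit every relevant vertex to four left neighbors, so that each picture shows all of them. Second, each vertex then has only four left neighbors in which to store its data. One must lead to the previous step. So the computation should be a sequence in which each term depends on the previous term and on one earlier term, and the position of that earlier term should be checkable locally. The next section provides such a model.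

## 5. Lag systems

**Definition (lag system).** A *lag system* has a finite alphabet $\Lambda$, halting letters $\Lambda_H\subset\Lambda$, initial letters $a_1,\dots,a_8\in\Lambda\setminus\Lambda_H$, and maps $\varepsilon:\Lambda\to\{0,1\}$, $\varphi:\Lambda^2\to\Lambda$. Put
$$r_9=2,\qquad r_j=r_{j-1}+\varepsilon(a_{j-1})\ \ (j>9),\qquad a_j=\varphi(a_{j-1},a_{r_j})\ \ (j\ge9).\tag{1}$$
It *halts* if some $a_j\in\Lambda_H$.

Since $9-r_9=7$ and $r$ grows by at most $1$ in each step, always $j-r_j\ge7$. So the term $a_{r_j}$ is known when $a_j$ is computed. Think of $r_j$ as a reading head that follows far behind the writing head $j$ and in each step stays or moves by one.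

*Example.* Let $\Lambda=\{x,y,h,w\}$, $\Lambda_H=\{h\}$, $a_1=\dots=a_8=x$, $\varepsilon(y)=0$ and $\varepsilon=1$ on the other letters. Let $\varphi(x,\cdot)=y$, $\varphi(y,x)=x$, $\varphi(y,v)=h$ for $v\ne x$, and $\varphi(h,\cdot)=\varphi(w,\cdot)=x$. Then $a_9=\varphi(x,a_2)=y$, $r_{10}=2$, $a_{10}=\varphi(y,a_2)=x$, $r_{11}=3$, $a_{11}=y$, $r_{12}=3$, $a_{12}=\varphi(y,a_3)=x$, and so on. For odd $j$ with $9\le j\le 23$ we get $r_j=(j-5)/2$ and $a_j=y$; for even $j$ with $10\le j\le 24$ we get $r_j=(j-6)/2$ and $a_j=\varphi(y,a_{r_j})$. This is $x$ up to $j=22$, where $r_{22}=8$. At $j=24$ the reading head reaches $r_{24}=9$, $a_9=y$, and $a_{24}=h$. The system halts.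

**Lemma 3.** Given a Turing machine $M$ one can compute a lag system with $a_j\neq a_{j-1}$ for all $j\ge9$ that halts iff $M$ halts on blank input.

*Proof.* Let $M$ be deterministic with a one-way infinite tape with cells $0,1,2,\dots$, tape alphabet $\Gamma\ni B$ (blank), state set $Q_M$, initial state $q_0\ne q_H$ ($q_H$ is the halting state), and head initially on cell $0$; a left move on cell $0$ leaves the head in place.

**Step 1: make one step of $M$ a local rule.** Let $\Sigma=\Gamma\sqcup(Q_M\times\Gamma)\sqcup\{\#\}$. A letter $(q,\gamma)$ is the content of the cell under the head. Let $T_t(i)\in\Sigma\setminus\{\#\}$ be the content of cell $i$ at time $t$. Define $\delta(\beta,\gamma,s)\in\Sigma\setminus\{\#\}$ for $\beta,s\in\Sigma$, $\gamma\in\Sigma\setminus\{\#\}$ by these rules.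

* $\delta(\beta,\gamma,\#)=\delta(\beta,\gamma,B)$.
* If $\gamma=(q_H,g)$, then $\delta=\gamma$. If $\gamma=(q,g)$ with $q\neq q_H$ and transition $(q',g',D)$, $D\in\{-1,0,1\}$, then $\delta=(q',g')$ if $D=0$, or if $D=-1$ and $\beta=\#$; otherwise $\delta=g'$.
* If $\gamma\in\Gamma$: $\delta=(q',\gamma)$ if $\beta=(q,g)$ with $q\ne q_H$ and a transition to $q'$ moving right; otherwise $\delta=(q',\gamma)$ if $s=(q,g)$ with $q\ne q_H$ and a transition to $q'$ moving left; otherwise $\delta=\gamma$.

With $T_t(-1):=\#$ we have $T_{t+1}(i)=\delta(T_t(i-1),T_t(i),T_t(i+1))$; once $M$ is in $q_H$, nothing changes.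

Put $C_t=T_t(0)\cdots T_t(7+t)$, a word of length $8+t$. At time $t$ the head is at a position $\le t$, so the cells $i>t$ are unheaded blanks at time $t$. In particular $T_t(8+t)=B$ and $T_{t+1}(8+t)=B$. Hence $C_{t+1}$ is the *image of* $C_t$ (apply $\delta$ at each letter, with $\#$ standing left and right of the word) followed by one letter $B$. The lag system will write the word $\#C_0\#C_1\#C_2\cdots$, reading $C_t$ while it writes $C_{t+1}$.

**Step 2: define the lag system.** Letters are tuples $(\sigma,\beta,\gamma,g,\pi)$ with $\sigma,\beta,\gamma\in\Sigma$ and $g,\pi\in\{0,1\}$. Here $\sigma$ is the symbol written, $\beta,\gamma$ are the two symbols of the old word that the next application of $\delta$ needs, $g$ is a switch and $\pi$ a parity bit. Let $\varepsilon=0$ iff $g=1$. If $(\sigma,\beta,\gamma,g,\pi)$ is the first argument and $s$ is the first entry of the second argument, let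
$$\varphi=\begin{cases}(B,\beta,\gamma,1,1-\pi)&\text{if }\gamma=\#,\ g=0\quad(\mathrm{R1}),\\ (\#,\gamma,s,0,1-\pi)&\text{if }\gamma=\#,\ g=1\quad(\mathrm{R2}),\\ (\delta(\beta,\gamma,s),\gamma,s,0,1-\pi)&\text{if }\gamma\neq\#\quad(\mathrm{R3}).\end{cases}\tag{2}$$
The first entries of $a_1,\dots,a_8$ are $\#,(q_0,B),B,\dots,B$; $a_8=(B,B,\#,0,0)$; the other entries of $a_1,\dots,a_7$ are arbitrary. Let $\Lambda_H$ be the set of letters with $\sigma\in\{q_H\}\times\Gamma$. As $q_0\ne q_H$, no initial letter is in $\Lambda_H$. The bit $\pi$ changes in every step, so $a_j\ne a_{j-1}$ for $j\ge9$.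

**Step 3: show by induction that the words $\#C_t$ are written one after another.** Let $\sigma_j$ be the first entry of $a_j$, and let $P_0=1$, $P_{t+1}=P_t+9+t$. We claim, for every $t\ge0$,

$E(t)$: $\ \sigma_1\cdots\sigma_{P_{t+1}-1}=\#C_0\#C_1\cdots\#C_t$; the letter $a_{P_{t+1}-1}$ has $\gamma=\#$, $g=1$; and $r_{P_{t+1}}=P_t+1$.

*$E(0)$.* Here $P_1=10$. By (R1), $a_9=(B,B,\#,1,1)$, so $\sigma_1\cdots\sigma_9=\#(q_0,B)B^7=\#C_0$, and $r_{10}=r_9+\varepsilon(a_9)=2+0=2=P_0+1$.

*$E(t)\Rightarrow E(t+1)$.* Let $P=P_{t+1}$, $R=P_t+1$ and $w=8+t$, so $R+w=P$ and $C_t=\sigma_R\cdots\sigma_{P-1}$. By $E(t)$ and (R2), with $r_P=R$, we get $a_P=(\#,\#,\sigma_R,0,\cdot)$. We show for $1\le i\le w$ that $r_{P+i}=R+i$ and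
$$a_{P+i}=(\delta(\sigma_{R+i-2},\sigma_{R+i-1},\sigma_{R+i}),\ \sigma_{R+i-1},\ \sigma_{R+i},\ 0,\ \cdot\,).$$
The letter $a_{P+i-1}$ has $g=0$, hence $\varepsilon=1$, and $r_{P+i}=r_{P+i-1}+1=R+i$. Its second and third entries are $\sigma_{R+i-2},\sigma_{R+i-1}$: for $i>1$ this is the previous case, and for $i=1$ they are $\#=\sigma_{P_t}=\sigma_{R-1}$ and $\sigma_R$. Moreover $\sigma_{R+i-1}\ne\#$, as it is a letter of $C_t$. So (R3) applies and gives the formula.

As $\sigma_{R-1}=\#$ and $\sigma_{R+w}=\sigma_P=\#$, the word $\sigma_{P+1}\cdots\sigma_{P+w}$ is the image of $C_t$. The letter $a_{P+w}$ has $\gamma=\sigma_{R+w}=\#$ and $g=0$. So by (R1) $a_{P+w+1}=(B,\cdot,\#,1,\cdot)$, and $r_{P+w+1}=R+w+1=P+1$. Hence $\sigma_{P+1}\cdots\sigma_{P+w+1}=C_{t+1}$, $P_{t+2}=P+10+t=P+w+2$, the letter $a_{P_{t+2}-1}=a_{P+w+1}$ has $\gamma=\#$, $g=1$, and $r_{P_{t+2}}=r_{P+w+1}+0=P+1=P_{t+1}+1$. This is $E(t+1)$.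

So $\sigma_1\sigma_2\cdots=\#C_0\#C_1\cdots$. Since the head at time $t$ lies in a cell of $C_t$, some $\sigma_j$ is in $\{q_H\}\times\Gamma$ iff $M$ reaches $q_H$. $\square$

From now on fix a lag system as in Lemma 3. Let $L=|\Lambda|\ge4$, $L_1=L+8$, and fix a bijection $\mathrm{idx}:\Lambda\to\{1,\dots,L\}$.

## 6. Certificates, tiles, and the graphs $G_<$ and $G_\circ$

**How the data are stored.** In $H$ we want a chain of vertices $c_0<c_1<c_2<\cdots$, each joined to its predecessor. The number $d$ of $c_d$ is its *depth*. The vertex $c_{L+j}$ stands for the $j$-th term of the lag system. Among its four left neighbors, the largest is the predecessor, of depth $L+j-1$; the next is the pointer, of depth $L+r_j$; and the next has depth $\mathrm{idx}(a_j)$, which is at most $L$ and stores the letter. Small depths can be read off from a bounded part of the graph, large depths cannot. But the rule $r_j=r_{j-1}+\varepsilon(a_{j-1})$ can be checked locally: the pointer of $y$ equals the pointer of its predecessor, or its predecessor is that pointer.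

### 6.1 Certificates

**Definition (regular, basic, dep).** Let $S$ be a finite ordered graph and $S^-(v)$ the set of left (smaller) neighbors of $v$. Call $v$ *regular* if $|S^-(v)|=4$; then write $S^-(v)=\{v^0<v^1<v^2<v^3\}$ and $\mathrm{prev}(v)=v^3$. Call $v$ *basic* if $1\le|S^-(v)|\le3$ and $v$ is the smallest vertex of a $K_4$ in $S$. Write $\mathrm{dep}_S(v)=d$ if $v,\mathrm{prev}\,v,\dots,\mathrm{prev}^{d-1}v$ are regular and $\mathrm{prev}^dv$ is basic. Write $\mathrm{dep}_S(v)>k$ if $v,\mathrm{prev}\,v,\dots,\mathrm{prev}^kv$ are regular.

*Example.* Let $S$ have vertices $\nu_0<f_1<f_2<c_0<c_1<c_2<c_3$ and left neighborhoods $c_0:\{\nu_0,f_2\}$, $c_1:\{\nu_0,f_1,f_2,c_0\}$, $c_2:\{\nu_0,f_2,c_0,c_1\}$, $c_3:\{\nu_0,c_0,c_1,c_2\}$, the others having none. Then $\{c_0,c_1,c_2,c_3\}$ is a $K_4$, so $c_0$ is basic; $c_1,c_2,c_3$ are regular, $\mathrm{prev}(c_i)=c_{i-1}$, and $\mathrm{dep}_S(c_i)=i$.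

**Definition (certificate).** A *certificate* is $(S,y)$ with $|S|\le200(L_1+10)$ and $y\in S$ regular, satisfying one of:

* (I) $\mathrm{dep}_S(y)=d$ with $1\le d\le L_1$;
* (II) $\mathrm{dep}_S(y)=L_1+1$, $\mathrm{dep}_S(y^2)=L+2$, $\mathrm{dep}_S(y^1)=\mathrm{idx}(a_9)$;
* (III) $\mathrm{dep}_S(y)>L_1+1$ and, with $x=\mathrm{prev}\,y$, there are $\lambda,\mu\in\Lambda$ such that: $\mathrm{dep}_S(x^1)=\mathrm{idx}(\lambda)$; either $\varepsilon(\lambda)=0$ and $y^2=x^2$, or $\varepsilon(\lambda)=1$, $y^2$ is regular and $\mathrm{prev}(y^2)=x^2$; either $\mathrm{dep}_S(y^2)=L+i$ for some $1\le i\le8$ with $a_i=\mu$, or $\mathrm{dep}_S(y^2)>L_1$ and $\mathrm{dep}_S((y^2)^1)=\mathrm{idx}(\mu)$; and $\mathrm{dep}_S(y^1)=\mathrm{idx}(\varphi(\lambda,\mu))$;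

and moreover one of:

* (N) some $e\in S$, $e>y$, is adjacent to $y$;
* (H) case (II) holds with $a_9\in\Lambda_H$, or case (III) holds with $\varphi(\lambda,\mu)\in\Lambda_H$.

Case (II) is the first computed term, $j=9$; case (III) is the rule (1) for $j>9$, with $\lambda$ in the role of $a_{j-1}$ and $\mu$ in the role of $a_{r_j}$. Condition (N) says "there is a next vertex", and (H) is the only way around it. In the example above, $(S,c_1)$ is a certificate by (I) and (N), while $(S,c_3)$ is not: it falls under (I), so (H) is excluded, and no vertex lies to the right of $c_3$.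

There are finitely many certificates up to isomorphism, and their list is computable. In every certificate $\mathrm{prev}(y)$ is regular or basic, since $\mathrm{dep}_S(y)=d\ge1$ or $\mathrm{dep}_S(y)>L_1+1$. In particular $\mathrm{prev}(y)$ has a left neighbor.

### 6.2 Tiles

**Definition (tiles).** Let $Q$ be a clique $h_1<\dots<h_{12}$. Each tile $P_\tau$ has a vertex $\ell$, a *body*, and $Q$, in the order $\ell<\text{body}<Q$. The vertex $\ell$ has degree $1$ and is adjacent to the *root*. The tiles are:

* $\alpha$: body $o_1<o_2<y<m_1<m_2<m_3$; $y\sim o_1,o_2$; $\{y,m_1,m_2,m_3\}$ a clique; body joined completely to $h_1$ and $h_3$; root $y$.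
* certificate tiles, one for each certificate $(S,y)$: body $S$, joined completely to $h_1$ and $h_3$; root $y$.
* $\omega$: body $z_1<z_2<z_3<z_4<c$; $c\sim z_i$ for all $i$; body joined completely to $h_1$; root $h_1$.
* $\psi_i$ ($i=2,3$): body $o$ joined to $h_1,h_2,h_3$; root $h_i$.

The tiles $\alpha$ and the certificate tiles are called *ordinary*. Write $P_\tau^-=P_\tau-\ell$.

Four facts to keep in mind. Each $P_\tau$ is connected. Every vertex of $P_\tau$ except $\ell$ has degree $\ge2$. In an ordinary tile the root lies in the body and has at least two left neighbors in the body. In a certificate tile the part of the body left of the root contains an edge, namely from $\mathrm{prev}(y)$ to one of its left neighbors.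

### 6.3 The graphs

Give each tile $\tau$ its own index $i_\tau\in[4,N-21]$, distinct for distinct tiles. Here $N$ is computed so large that distinct indices exist, $N\ge|V(P_\tau)|+2$ for all $\tau$, and $N\ge131$. The components of $G_<$ are:

* $D$ on $d_2<\dots<d_N$ with $d_i\sim d_j$ iff $0<|i-j|\le9$;
* isolated edges $e_0=a_0b_0$ and $f=ab$;
* the cherry $f'$: center $b'$ with leaves $a',\beta'$;
* $Y$: $z_1<z_2<z_3<z_4<c<u_1<u_2$, with $z_i\sim c,u_2$; $c\sim u_1,u_2$; $u_1\sim u_2$;
* all tiles.

The vertex order of $G_<$ is
$$b'<d_2<a'<\beta'<Y<d_3<\dots<d_{N-1}<a<a_0<b_0<d_N<b,\qquad P_\tau\text{ inside }(d_{i_\tau},d_{i_\tau+1}).\tag{3}$$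
For $G_\circ$ take the same sequence, append a $9$-clique $U$ (a new component) and then a vertex $d_1$, and close up cyclically:
$$\dots,\ d_{N-1},\ a,\ a_0,\ b_0,\ d_N,\ b,\ U,\ d_1,\ b',\ d_2,\ a',\ \beta',\ Y,\ d_3,\dots\tag{4}$$
The vertex $d_1$ is adjacent to all $d_i$ with $i\ge2$ and belongs to $D$.

There are no isolated vertices. The only vertices of degree $1$ are $a_0,b_0,a,b,a',\beta'$ and the vertices $\ell_\tau$ (the vertex $\ell$ of $P_\tau$): in $Y$ each $z_i$ is adjacent to $c$ and $u_2$, and $u_1$ to $c$ and $u_2$; vertices of $D$ have degree at least $9$, those of $U$ degree $8$. The map from $M$ to the lag system to $G_<$, $G_\circ$ is computable.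

The component $D$ acts as a ruler that fixes where everything else has to lie. The edge $e_0$, the edge $f$ and the cherry $f'$ will cover the vertices outside the computation, and the tiles will cover the computation.

## 7. From covers to a computation

Let $G$ be $G_<$ or $G_\circ$, suppose its saturation function is bounded, and let $H,p,p'$ be as in Lemma 1(a). The aim of Sections 7 to 9 is to show that the lag system halts.

For $y\neq p$, a copy of $G$ in $H+py$ uses the edge $py$, as $H$ avoids $G$. Since $p$ has degree $1$ in $H+py$, it plays a leaf, and $y$ plays its neighbor. We say that $y$ *is covered* via $e_0$, $f$, $f'$ or a tile accordingly. Let $V_R$ be the set of vertices to the right of $p$ (ordered case), respectively all vertices $\neq p$ in clockwise order starting after $p$ (cyclic case). So $V_R$ is linearly ordered; $(p,v)$ denotes the initial segment $\{u\in V_R:u<v\}$.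

**Definition (tile-covered).** Given $m\in V_R$, call $y\in V_R$ *tile-covered* (of type $\tau$) if there is an embedding $\pi$ of $P_\tau^-$ into $H[V_R]$ with $\pi(\text{root})=y$ and image $\le m$, such that $H[\{v\in V_R:v\le\pi(h_{12})\}]$ contains no copy of $P_\tau$. We then write $h_j$ for $\pi(h_j)$, and similarly for the other vertices.

The last condition says: the tile without its leaf is present, but the whole tile is not. In this section all vertices, edges, neighbors and cliques are those of $H[V_R]$.

**Proposition 4.** Suppose there are $\eta,\kappa,q,m\in V_R$ with $\eta<q$, $\kappa<q\le m$ such that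

* (a) no edge has both ends $<\eta$;
* (b) $\kappa=\max\{u:uv\text{ an edge},\ u<v<q\}$;
* (c) no $x<\kappa$ has a neighbor in $(q,m]$;
* (d) $\eta$ is tile-covered;
* (e) every $y$ with $\eta\le y\le\kappa$ is tile-covered, or some $9$-clique lies in $(y,q)$.

Then the lag system halts.

*Proof.* By (b), every edge $uv$ with $u<v<q$ has $u\le\kappa$. We quote this as (b) too.

**Step 0: locate the clique of an ordinary tile.** *An ordinary tile-cover with some body vertex $x<\kappa$ has $h_3\le q$ and $h_1\le\kappa$.* As $x\sim h_3\le m$, (c) gives $h_3\le q$. If $h_3<q$, the edge $h_2h_3$ gives $h_2\le\kappa$ by (b), so $h_1<\kappa$. If $h_3=q$, then $h_2<q$ and the edge $h_1h_2$ gives $h_1\le\kappa$.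

**Step 1: show $\kappa\ge\eta$, so that (e) applies to $\kappa$.** Suppose $\kappa<\eta$; then by (a) no edge has both ends $\le\kappa$. By (d) consider the tile cover of $\eta$; recall $\eta<q$.

*Ordinary.* The root $\eta$ has two left neighbors $o<z$ in the body. By (b), applied to the edge $z\eta$, $z\le\kappa$, so $o<\kappa$. By Step 0, $h_1\le\kappa<\eta<h_1$, a contradiction.

*Type $\omega$.* Here $\eta=h_1\sim c$, so $c\le\kappa$ by (b), and $z_1c$ is an edge with both ends $\le\kappa$, a contradiction.

*Type $\psi_2$.* Here $\eta=h_2$, so $h_1\le\kappa$ by (b), and $oh_1$ is an edge with both ends $\le\kappa$, a contradiction.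

*Type $\psi_3$.* Here $\eta=h_3$, so $h_2\le\kappa$ by (b), and $h_1h_2$ has both ends $\le\kappa$, a contradiction.

**Step 2: show that $\kappa$ is tile-covered of type $\omega$, and bound left degrees.** A $9$-clique in $(\kappa,q)$ would contain an edge contradicting (b). So by (e) $\kappa$ is tile-covered.

If the tile is ordinary, a body vertex left of the root is $<\kappa$, so $h_1\le\kappa$ by Step 0; but $h_1$ exceeds the root $\kappa$, a contradiction. If the type is $\psi_i$, then $\kappa=h_i$ and $h_1<\kappa$. The vertices $h_j$, $j\ge2$, are neighbors of $h_1$ and $\le m$, so by (c) all $h_j\le q$. Then $h_4h_5$ is an edge with $h_4>\kappa$ and $h_5<h_6\le q$, contradicting (b). So the type is $\omega$ and $h_1=\kappa$.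

Let $\mathcal N=N(\kappa)\cap(p,\kappa)$. The graph $P_\omega$ does not occur in the initial segment that ends at the last vertex of this cover. Its clique $Q$ has first vertex $\kappa$, so it could be completed to $P_\omega$ by suitable vertices of $\mathcal N$. Hence:
$$\text{there are no } \ell<z_1<z_2<z_3<z_4<c\text{ in }\mathcal N\text{ with }c\sim z_1,z_2,z_3,z_4.\tag{5}$$
In particular every $c\in\mathcal N$ has at most $4$ left neighbors in $\mathcal N$: given five, let the smallest be $\ell$ and the others $z_1,\dots,z_4$.

**Step 3: show that all vertices between $\eta$ and $\kappa$ have the same kind of cover.** Call $y$ with $\eta\le y<\kappa$ *good* if it is tile-covered by an ordinary tile with $h_1=\kappa$ and $h_3=q$. A good $y$ lies in $\mathcal N$, as the root is a body vertex and so is adjacent to $h_1$. *We claim that every $y$ with $\eta\le y<\kappa$ is good.* Suppose not; let $y$ be the largest non-good one and apply (e).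

*Case: $y$ is tile-covered.* We first show $h_1<\kappa$. If the tile is ordinary, the body vertex $y$ is $<\kappa$, so $h_3\le q$ and $h_1\le\kappa$ by Step 0. If $h_3=q$, then $h_1\sim h_4\in(q,m]$ excludes $h_1<\kappa$ by (c), so $h_1=\kappa$ and $y$ is good, a contradiction. So $h_3<q$, hence $h_2\le\kappa$ by (b), and $h_1<\kappa$. If the type is $\psi_i$, then $h_1<h_i=y<\kappa$. If it is $\omega$, then $h_1=y<\kappa$.

As $h_1<\kappa$, (c) gives $h_j\le q$ for all $j$. The edge $h_{10}h_{11}$, with $h_{11}<h_{12}\le q$, gives $h_{10}\le\kappa$. Also $h_4>y$: in an ordinary tile $y$ is in the body, and otherwise $y=h_i$ with $i\le3$. So $h_4,\dots,h_9\in(y,\kappa)$. By the choice of $y$ they are good, so they lie in $\mathcal N$, and $h_9$ has the five left neighbors $h_4,\dots,h_8$ in $\mathcal N$, contradicting (5).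

*Case: there is a $9$-clique $g_1<\dots<g_9$ in $(y,q)$.* The edge $g_8g_9$ gives $g_8\le\kappa$ by (b). So $g_1,\dots,g_6\in(y,\kappa)$ are good and lie in $\mathcal N$, and $g_6$ has five left neighbors in $\mathcal N$, contradicting (5).

**Step 4: make the certificates of different vertices agree.** Let $W=\{v:\eta\le v<\kappa\}$. By (a): *if $u<v<\kappa$ and $u\sim v$, then $v\in W$.* The edge $z_1c$ of the $\omega$-cover of $\kappa$ has $c<\kappa$, so $c\in W$ and $W\ne\emptyset$. For each $y\in W$ fix an ordinary tile cover as in Step 3, with body image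
$$S'(y)\subset\mathcal N^*:=N(\kappa)\cap N(q)\cap(p,\kappa)\subset\mathcal N .$$
Call $y$ *of type $\alpha$* or *non-base* (certificate tile) accordingly.

Let $y_1=\min W$. The vertices below $y_1$ are below $\eta$, so by (a) they span no edge. But in a certificate tile the body left of the root contains an edge. So $y_1$ is of type $\alpha$. The graph $P_\alpha$ does not occur in the initial segment given by this cover, whose clique $Q$ has first and third vertices $\kappa,q$. This gives:
$$\begin{aligned}&\text{no }v\in\mathcal N^*\text{ that is the smallest vertex of a }K_4\text{ in }H[\mathcal N^*]\\&\text{has left neighbors }\ell<o_1<o_2\text{ with }\ell\in V_R,\ o_1,o_2\in\mathcal N^*.\end{aligned}\tag{6}$$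
Indeed such vertices, with the $K_4$ as $\{y,m_1,m_2,m_3\}$ and with $Q$, would form $P_\alpha$.

Now let $y\in W$ be non-base, and view $S'=S'(y)$ as a copy of the certificate graph $S$; we use the names of vertices of $S$ for their images.

*If $v$ is regular in $S$*, then $v$ has $4$ left neighbors in $\mathcal N^*\subset\mathcal N$, and by (5) these are all its left neighbors in $\mathcal N$. Also $v\in W$, as $v<\kappa$ has a left neighbor. If $v$ were of type $\alpha$, its $\alpha$-cover would show that it is the smallest vertex of a $K_4$ in $\mathcal N^*$; together with its four left neighbors this contradicts (6). So $v$ is non-base.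

*If $v$ is basic in $S$*, then $v\in W$, as it has a left neighbor, and $v$ is the smallest vertex of a $K_4$ in $\mathcal N^*$. If $v$ were non-base, it would be regular in its own certificate and have $4$ left neighbors in $S'(v)\subset\mathcal N^*$, contradicting (6). So $v$ is of type $\alpha$.

A non-base $v\in W$ is regular in its own certificate. Hence each non-base $v\in W$ has exactly four left neighbors $v^0<v^1<v^2<v^3$ in $\mathcal N$; in every certificate image in which $v$ is regular, its left neighbors are these four; and $\mathrm{prev}(v)=v^3\in W$, since it is regular or basic in $S'(v)$. So we can define $\mathrm{depth}(v)=0$ for $v$ of type $\alpha$ and $\mathrm{depth}(v)=1+\mathrm{depth}(\mathrm{prev}\,v)$ for $v$ non-base; this is a sound recursion because $\mathrm{prev}\,v<v$. By the two statements above, in every certificate image $\mathrm{dep}_S(v)=d$ implies $v\in W$ and $\mathrm{depth}(v)=d$, and $\mathrm{dep}_S(v)>k$ implies $v\in W$ and $\mathrm{depth}(v)>k$. The local numbers are now values of one global function.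

**Step 5: read off the lag system.** *If $v\in W$ has depth $L+j$ with $j>8$, then $v^1,v^2\in W$, $\mathrm{depth}(v^1)=\mathrm{idx}(a_j)$ and $\mathrm{depth}(v^2)=L+r_j$.* We use induction on $j$ and look at the certificate of $v$ (with $y=v$). It is not in case (I), as $L+j>L_1$. It is in case (II) iff $j=9$, and in case (III) iff $j>9$.

For $j=9$, case (II) is the claim, as $r_9=2$.

Let $j>9$ and $x=\mathrm{prev}\,v$, of depth $L+j-1$. In case (III) $x$ is regular in $S$, so $x^1,x^2$ mean the same in $S$ and in $H$. By induction $\mathrm{depth}(x^1)=\mathrm{idx}(a_{j-1})$, so $\lambda=a_{j-1}$. Also by induction $\mathrm{depth}(x^2)=L+r_{j-1}$. If $\varepsilon(\lambda)=0$, then $v^2=x^2$; if $\varepsilon(\lambda)=1$, then $v^2$ is regular and $\mathrm{prev}(v^2)=x^2$. In both cases $v^2\in W$ and $\mathrm{depth}(v^2)=L+r_{j-1}+\varepsilon(\lambda)=L+r_j$.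

If $\mathrm{dep}_S(v^2)=L+i$ with $i\le8$ and $a_i=\mu$, then $i=r_j$ and $\mu=a_{r_j}$. Otherwise $\mathrm{dep}_S(v^2)>L_1$, so $8<r_j<j$. By induction, applied to $v^2$, $\mathrm{depth}((v^2)^1)=\mathrm{idx}(a_{r_j})$, while the certificate gives $\mathrm{dep}_S((v^2)^1)=\mathrm{idx}(\mu)$. So again $\mu=a_{r_j}$. Finally $v^1\in W$ and $\mathrm{depth}(v^1)=\mathrm{idx}(\varphi(\lambda,\mu))=\mathrm{idx}(\varphi(a_{j-1},a_{r_j}))=\mathrm{idx}(a_j)$.

**Step 6: look at the last vertex.** Let $y=\max W$. It is not of type $\alpha$: otherwise its $m_1$ satisfies $y<m_1<\kappa$, so $m_1\in W$, a contradiction. So it has a certificate, and (N) fails for it: a vertex $e\in S'(y)$ with $e>y$ would lie in $W$. So (H) holds. In case (II), $a_9\in\Lambda_H$. In case (III), $\mathrm{depth}(y)=L+j$ with $j>9$; by Step 5 $\mathrm{idx}(\varphi(\lambda,\mu))=\mathrm{depth}(y^1)=\mathrm{idx}(a_j)$, so $a_j=\varphi(\lambda,\mu)\in\Lambda_H$. So the lag system halts. $\square$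

## 8. Frames, and the ordered case

It remains to find $\eta,\kappa,q,m$ in $H$. By the *open interval from $u$ to $v$* we mean $\{w:u<w<v\}$ in the ordered case, and the vertices strictly after $u$ and strictly before $v$ in clockwise direction in the cyclic case.

**Step 1: what a tile gives.** Suppose $p$ plays $\ell_\tau$ in a copy $\Phi$ of $G$ in $H+py$. Let $J$ be the open interval from $\Phi(d_{i_\tau})$ to $\Phi(d_{i_\tau+1})$; it contains $p$. By (3) and (4), and since the indices are distinct, $J$ contains $\Phi(P_\tau^-)$ and no vertex of $\Phi$ outside $\Phi(P_\tau)$. Moreover $H[J]$ contains no copy of $P_\tau$: such a copy, together with $\Phi(G-V(P_\tau))\subset H$, would be a copy of $G$ in $H$. As $\ell$ is the first vertex of $P_\tau$, the set $\Phi(P_\tau^-)$ lies in $V_R$, in the initial segment $(p,\Phi(d_{i_\tau+1}))\subset J$. So *if $\Phi(P_\tau^-)$ is $\le m$, then $y$ is tile-covered*.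

**Step 2: what the edge $pp'$ gives.** The edge $pp'$ creates $G$. As $p,p'$ are isolated in $H$, it plays a component that is a single edge, so $e_0$ or $f$, with no other vertex of the copy between its ends on one side (in the ordered case: between its ends). This excludes $f$: in the ordered case $a_0,b_0,d_N$ lie between $a$ and $b$; in the cyclic case $a_0$ lies on one side and $d_1$ on the other. So it plays $e_0$. Call a copy $\zeta$ of $G-\{a_0,b_0\}$ in $H$ with $p$ in the open interval from $\zeta(a)$ to $\zeta(d_N)$ an *$e_0$-frame*. Such frames exist, and every cover via $e_0$ gives one. The interval contains no vertex of $\zeta$, so an edge inside it could play $a_0b_0$. Hence: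
$$\text{for an }e_0\text{-frame }\zeta\text{, the open interval from }\zeta(a)\text{ to }\zeta(d_N)\text{ spans no edge of }H.\tag{7}$$
An *$f$-frame* is a copy $\xi$ of $G-\{a,b\}$ in $H$ with $p$ in the open interval from $\xi(d_{N-1})$ to $\xi(a_0)$. Every cover via $f$ with $p=a$ gives one.

For the rest of this section we are in the ordered case, $G=G_<$.

**Step 3: $f$-frames exist.** Let $r$ be the largest non-isolated vertex of $H$. By an $e_0$-frame $\zeta$, whose $\zeta(d_N)$ is non-isolated and $>p$, we have $r>p$. How is $r$ covered? Not via $e_0$: either $p=a_0$ and $r=b_0$ is smaller than the image of $d_N$, or $p=b_0$ and $r=a_0<p$. Not via a tile: the root is smaller than the image of $d_{i_\tau+1}$. Not via $f'$: then $r=b'<p$. Not with $p=b$: then $r=a<p$. In each case we have a non-isolated vertex of $H$ larger than $r$, or $r<p$, a contradiction. So $p=a$, $r=b$, and there is an $f$-frame.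

**Step 4: choose the four vertices.** Let $q=\min\xi(d_N)$ over all $f$-frames, attained by $\xi$. Let $\kappa=\max\{u:uv\in E(H),\ p<u<v<q\}$; it exists because of the edge $\xi(a_0)\xi(b_0)$. Fix $v$ with $\kappa v\in E(H)$ and $\kappa<v<q$. Let $m=\max V_R$ and $\eta=\max\zeta(d_N)$ over all $e_0$-frames. Then $\kappa<q\le m$. By (7) $(p,\eta)$ spans no edge, and $\xi(a_0)\xi(b_0)$ is an edge to the right of $p$, so $\eta\le\xi(b_0)<q$.

**Step 5: verify the hypotheses of Proposition 4.** (a) holds by (7), and (b) by definition.

(c) Suppose $p<x<\kappa$ and $x\sim y$ with $y>q$. Take $\xi$ and map $a\mapsto x$, $b\mapsto y$, $a_0\mapsto\kappa$, $b_0\mapsto v$. We have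
$$\xi(d_{N-1})<p<x<\kappa<v<q=\xi(d_N)<y,$$
and apart from $\xi(a_0),\xi(b_0)$, which are no longer used, no vertex of $\xi$ lies strictly between $\xi(d_{N-1})$ and $q$ or after $q$. So this is a copy of $G$ in $H$, a contradiction.

(d), (e) Let $\eta\le y\le q$. The vertex $y$ is not covered via $e_0$: then $y<\zeta(d_N)\le\eta$ for an $e_0$-frame $\zeta$ (if $p=a_0$), or $y<p$ (if $p=b_0$). It is not covered with $p=a$: then $y>\xi'(d_N)\ge q$ for an $f$-frame $\xi'$. It is not covered with $p=b$ or via $f'$: then $y<p$. So it is covered via a tile, and by Step 1 it is tile-covered, as $m=\max V_R$. This gives (d), and (e) since $\kappa<q$.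

So Proposition 4 applies: *if $sat_<(n,G_<)=O(1)$, the lag system halts.*

## 9. The cyclic case

Now $G=G_\circ$. On a circle there is no largest vertex, so the argument for $f$-frames and the choice $m=\max V_R$ are lost. The clique $U$ and the vertex $d_1$ are there to replace them. All comparisons are in the linear order of $V_R$, clockwise from $p$.

**Step 1: list the frames.** Reading (4) clockwise from $p$ we get these orders.

* $e_0$-frame $\zeta$: $\ d_N<b<U<d_1<b'<d_2<\dots<d_{N-1}<a$. A vertex $y$ covered via $e_0$ satisfies $y<\zeta(d_N)$ (if $p=a_0$) or $y>\zeta(a)$ (if $p=b_0$) for some $e_0$-frame $\zeta$.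
* $f$-frame $\xi$ ($p=a$): $\ a_0<b_0<d_N<[y]<U<d_1<b'<\dots<d_{N-1}$. We say "$\xi$ $f$-covers $y$" if $\xi$ is an $f$-frame with $\xi(d_N)<y<\min\xi(U)$.
* $f$-alt frame ($p=b$): a copy $\theta$ of $G-\{a,b\}$ in $H$ with $p$ in the open interval from $\theta(d_N)$ to the first vertex of $\theta(U)$: $\ U<d_1<b'<\dots<d_{N-1}<[y]<a_0<b_0<d_N$.
* $f'$-frame ($p=a'$ or $\beta'$): a copy $\chi$ of $G-\{a',\beta',b'\}$ in $H$ with $p$ in the open interval from $\chi(d_2)$ to the first vertex of $\chi(Y)$: $\ Y<d_3<\dots<d_{N-1}<a<a_0<b_0<d_N<b<U<d_1<[y]<d_2$. The second leaf of the cherry is either first, or after $d_2$.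
* tile $\tau$, $i=i_\tau$: $\ P_\tau^-<d_{i+1}<\dots<d_N<b<U<d_1<b'<\dots<d_i$.

The bracket $[y]$ shows the position of the covered vertex.

**Step 2: the region free of $e_0$-covers.** Let $\eta=\max\zeta(d_N)$ and $m_0=\min\zeta(a)$ over all $e_0$-frames. By (7), neither $(p,\eta)$ nor the set of vertices $>m_0$ spans an edge. If $m_0\le\eta$, the frame attaining $m_0$ has $\zeta(U)<\zeta(a)=m_0\le\eta$, so $\zeta(U)\subset(p,\eta)$ spans an edge, a contradiction. So $\eta<m_0$, and no $v$ with $\eta\le v\le m_0$ is covered via $e_0$.

*The vertex $\eta$ is covered via a tile:* in an $f$-, $f$-alt- or $f'$-cover an edge (in $a_0b_0$, $U$, $Y$ respectively) lies before $y$, but no edge lies in $(p,\eta)$.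

*The vertex $m_0$ is covered via $f'$:* in an $f$-, $f$-alt- or tile-cover an edge (in $U$, $a_0b_0$, $U$ respectively) lies after $y$, but no edge lies after $m_0$.

**Step 3: choose $m$.** Let $m_2$ be the minimum of all $\chi(d_1)$ ($f'$-frames) and all $\theta(d_{N-1})$ ($f$-alt frames). The $f'$-cover of $m_0$ has $\chi(d_1)<m_0$, so $m_2<m_0$. Let $\Xi$ be a frame attaining $m_2$. If $\Xi=\chi$ is an $f'$-frame, let $m=\chi(d_N)$ and $\mathcal U=\chi(U)$. If $\Xi=\theta$ is an $f$-alt frame, let $m=\theta(d_{N-19})$ and $\mathcal U=\{\theta(d_{N-18}),\dots,\theta(d_{N-10})\}$. In both cases $\mathcal U$ is a $9$-clique in $(m,m_2)$; in the second case because its indices differ by at most $8$. Also all $\Xi(P_\tau)$ lie in $(p,m)$, because $4\le i_\tau\le N-21$, so $P_\tau$ comes before $d_{N-20}$. Since $\Xi(P_\tau)$ contains edges and $(p,\eta)$ does not, $\eta<m$. So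
$$\eta<m<m_2<m_0.\tag{8}$$

**Step 4: only two kinds of covers remain.** We have:
$$\text{every }v\text{ with }\eta\le v\le m_2\text{ is }f\text{-covered or covered via a tile.}\tag{9}$$
Indeed $v$ is not covered via $e_0$ by Step 2, and covers via $f'$ or $f$-alt have $v>\chi(d_1)\ge m_2$, respectively $v>\theta(d_{N-1})\ge m_2$.
$$\text{If }v\text{ is covered via a tile by }\Phi\text{, then }\Phi(d_{i_\tau+1})<m,\text{ and }v\text{ is tile-covered with }v<m.\tag{10}$$
Otherwise $\Xi(P_\tau)\subset(p,m)\subset(p,\Phi(d_{i_\tau+1}))\subset J$, but $H[J]$ contains no copy of $P_\tau$ by Step 1 of Section 8. So $\Phi(P_\tau^-)<m$, and Step 1 of Section 8 says that $v$ is tile-covered. By (9) and (10), all vertices in $[m,m_2]$ are $f$-covered.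

**Step 5: choose $q$ and $\kappa$.** Let $\mathcal L$ be the set of $f$-frames that $f$-cover $m$; it is nonempty by Step 4. Let $q=\min_{\xi\in\mathcal L}\xi(d_N)$, attained by $\xi_1$; then $q<m$. Let $\kappa=\max\{u:uv\in E(H),\ u<v<q\}$, which exists because of $\xi_1(a_0)\xi_1(b_0)$, and fix $v$ with $\kappa v\in E(H)$, $\kappa<v<q$. As $(p,\eta)$ spans no edge, $\eta\le\xi_1(b_0)<q$. So (a) and (b) hold; (d) holds by Step 2 and (10).

**Step 6: verify (c), in a stronger form.** We show:
$$\text{no }x<\kappa\text{ has a neighbor }y\in(q,m_2].\tag{11}$$
Suppose $x<\kappa$ and $x\sim y\in(q,m_2]$.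

If $y\le m$, take $\xi_1$ with $a\mapsto x$, $b\mapsto y$, $a_0\mapsto\kappa$, $b_0\mapsto v$. We have $x<\kappa<v<q=\xi_1(d_N)<y\le m<\min\xi_1(U)$, the vertex $p$ lies after $\xi_1(d_{N-1})$ and before $x$, and no other vertex of $\xi_1$ is in the way. So this is a copy of $G$ in $H$, a contradiction.

If $y>m$, then $y\in[m,m_2]$ is $f$-covered by some $\xi_3$. If $\xi_3(d_N)<q$, then $\xi_3(d_N)<m<y<\min\xi_3(U)$, so $\xi_3\in\mathcal L$, contradicting the minimality of $q$. So $\xi_3(d_N)\ge q>v$, and $x<\kappa<v<\xi_3(d_N)<y<\min\xi_3(U)$. Hence $\xi_3$ with $a\mapsto x$, $b\mapsto y$, $a_0\mapsto\kappa$, $b_0\mapsto v$ is a copy of $G$ in $H$, a contradiction.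

As $m<m_2$, (11) gives (c).

**Step 7: verify (e).** Let $\eta\le y\le\kappa$. If $y$ is covered via a tile, it is tile-covered by (10). Otherwise, by (9), it is $f$-covered by some $\xi$. Put $t=\xi(d_N)<y\le\kappa$ and $s=\xi(d_1)>y$; then $t\sim s$, as $d_1$ is adjacent to all $d_i$. By (11), $s\le q$ or $s>m_2$.

Suppose $s>m_2$. Between $\xi(d_N)=t$ and $\xi(d_1)=s$ the frame has only $U$, and $t<q<m<\mathcal U<m_2<s$. So we may replace $\xi(U)$ by $\mathcal U$ and get another $f$-frame. It $f$-covers $m$, since $t<m<\min\mathcal U$, so it is in $\mathcal L$; but its image of $d_N$ is $t<q$, contradicting the minimality of $q$. So $s\le q$, and $\xi(U)\subset(y,s)\subset(y,q)$ is a $9$-clique. This is (e).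

So Proposition 4 applies, and in both settings: *if the saturation function is bounded, the lag system halts.*

## 10. The computation written into a core

For the converse suppose the lag system halts. Let $j^*$ be minimal with $a_{j^*}\in\Lambda_H$; then $j^*\ge9$. Put $M^*=L+j^*\ge L_1+1$. We build a finite $H$ for Lemma 1(b). Its heart is the *core* $C$, which writes the computation down.

**Step 1: define the core.** The vertices of $C$ are, in order,
$$\nu_0<f_1<f_2<c_0<c_1<\dots<c_{M^*}<\kappa<h_2<q<h_4<\dots<h_{12}.$$
Let $A=\{\nu_0,f_1,f_2,c_0,\dots,c_{M^*}\}$ and $Q^*=\{\kappa,h_2,q,h_4,\dots,h_{12}\}$. Edges: $Q^*$ is a clique; $\kappa$ and $q$ are joined to all of $A$; $h_2\sim\nu_0$; inside $A$ the left neighborhoods are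
$$\begin{aligned}&c_0:\{\nu_0,f_2\};\quad c_1:\{\nu_0,f_1,f_2,c_0\};\quad c_2:\{\nu_0,f_2,c_0,c_1\};\quad c_3:\{\nu_0,c_0,c_1,c_2\};\\ &c_d:\{\nu_0,f_1,f_2,c_{d-1}\}\ (4\le d\le L_1);\\ &c_{L+j}:\{\nu_0,c_{\mathrm{idx}(a_j)},c_{L+r_j},c_{L+j-1}\}\ (9\le j\le j^*),\end{aligned}\tag{12}$$
and $\nu_0,f_1,f_2$ have none. There are no other edges.

*Example.* For the lag system in the example of Section 5, with $\mathrm{idx}(x)=1$, $\mathrm{idx}(y)=2$, $\mathrm{idx}(h)=3$, $\mathrm{idx}(w)=4$, we have $L=4$, $L_1=12$, $j^*=24$, $M^*=28$. The first computed terms are $c_{13}:\{\nu_0,c_2,c_6,c_{12}\}$, $c_{14}:\{\nu_0,c_1,c_6,c_{13}\}$, $c_{15}:\{\nu_0,c_2,c_7,c_{14}\}$, and the last one is $c_{28}:\{\nu_0,c_3,c_{13},c_{27}\}$. (That system has $a_j\ne a_{j-1}$ for $j\ge9$: after $x$ comes $y$, after $y$ comes $x$ or $h$, after $h$ comes $x$.)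

As $1\le\mathrm{idx}(a_j)\le L<L+r_j\le L+j-7$, every $c_d$ with $d\ge1$ has exactly four left neighbors $c_d^0<c_d^1<c_d^2<c_d^3$ in $A$, with $c_d^0=\nu_0$ and $c_d^3=c_{d-1}$. So every vertex of $A$ has at most $4$ left neighbors in $A$, and cliques in $A$ have at most $5$ vertices.

**Step 2: show that the chain starts only once.** This is where $a_j\neq a_{j-1}$ is used.
$$\text{No }c_d\text{ with }d\ge1\text{ is the smallest vertex of a }K_4\text{ in }A.\tag{13}$$
Suppose $c_d<w_1<w_2<w_3$ is such a $K_4$. Then $w_3$ has three left neighbors among $c_1,c_2,\dots$. By (12), $c_2$ has one such neighbor, $c_3$ has two, and $c_1$ and the $c_{d'}$ with $4\le d'\le L_1$ have at most one. So $w_3=c_{L+j}$ with $j>8$, and $c_d=c_{\mathrm{idx}(a_j)}$, $w_1=c_{L+r_j}$, $w_2=c_{L+j-1}$. Now use $c_d\sim w_2$. If $j=9$, then $w_2=c_{L_1}$ has only $c_{L_1-1}$ as left neighbor of index $\ge1$, and $L_1-1>L\ge d$, a contradiction. If $j>9$, the only left neighbor of $w_2=c_{L+j-1}$ with index in $[1,L]$ is $c_{\mathrm{idx}(a_{j-1})}$, so $a_j=a_{j-1}$, a contradiction.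

**Step 3: find the tiles without their leaves in $C$.** We want to cover each vertex $c_0,\dots,c_{M^*},\kappa,h_2,q$ by a tile, always with $Q\mapsto Q^*$, so $h_1\mapsto\kappa$ and $h_3\mapsto q$.

* $P_\omega^-$ with root $\kappa$: $z_1,\dots,z_4=\nu_0,f_1,f_2,c_0$ and $c=c_1$.
* $P_{\psi_2}^-$ and $P_{\psi_3}^-$ with roots $h_2$ and $q$: $o=\nu_0$, which is adjacent to $\kappa,h_2,q$.
* $P_\alpha^-$ with root $c_0$: $o_1=\nu_0$, $o_2=f_2$, $m_i=c_i$; indeed $\{c_0,c_1,c_2,c_3\}$ is a clique.
* For $1\le d\le M^*$ a certificate tile with root $y=c_d$, which we now construct.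

Let $\mathcal E$ be the set of those of the (at most seven) vertices $y,\ y^3,\ y^1,\ y^2,\ (y^3)^1,\ (y^3)^2,\ (y^2)^1$ that are defined and of the form $c_e$ with $e\ge0$. Let $X$ consist of $\nu_0,f_1,f_2,c_0,c_1,c_2,c_3$, of $c_{d+1}$ if $d<M^*$, and, for each $c_e\in\mathcal E$, of the chain $c_e,c_{e-1},\dots,c_{\max(0,e-L_1-3)}$ and all left neighbors of its vertices in $A$. Let $S=A[X]$. Then $|X|\le8+7\cdot5(L_1+4)\le200(L_1+10)$.

The chain vertices with index $\ge1$ have all their four left neighbors in $X$, so they are regular in $S$ with the same $v^0,\dots,v^3$ as in $A$. The vertex $c_0$ is basic in $S$: its left neighbors are $\nu_0,f_2$, and $\{c_0,\dots,c_3\}$ is a $K_4$. So for $c_e\in\mathcal E$: $\mathrm{dep}_S(c_e)=e$ if $e\le L_1+3$, and $\mathrm{dep}_S(c_e)>L_1+3$ otherwise. Note that $\mathrm{dep}_S(c_e)=e$ also gives $\mathrm{dep}_S(c_e)>k$ for every $k<e$.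

**Step 4: check that $(S,y)$ is a certificate.** For $d\le L_1$, (I) holds. For $d=L_1+1=L+9$, (II) holds, as $y^1=c_{\mathrm{idx}(a_9)}$ and $y^2=c_{L+r_9}=c_{L+2}$.

For $d=L+j$ with $j>9$, (III) holds with $\lambda=a_{j-1}$ and $\mu=a_{r_j}$. Indeed $\mathrm{dep}_S(y)>L_1+1$, since $d\ge L_1+2$. The predecessor is $x=c_{L+j-1}$, with $x^1=c_{\mathrm{idx}(a_{j-1})}$ and $x^2=c_{L+r_{j-1}}$, and $y^2=c_{L+r_j}$ with $r_j=r_{j-1}+\varepsilon(a_{j-1})$. If $\varepsilon(\lambda)=0$, then $y^2=x^2$. If $\varepsilon(\lambda)=1$, then $y^2$ is regular in $S$ and $\mathrm{prev}(y^2)=c_{L+r_j-1}=x^2$. If $r_j\le8$, then $\mathrm{dep}_S(y^2)=L+r_j$ and $a_{r_j}=\mu$. If $r_j>8$, then $\mathrm{dep}_S(y^2)>L_1$ and $(y^2)^1=c_{\mathrm{idx}(a_{r_j})}$. Finally $y^1=c_{\mathrm{idx}(a_j)}$ and $a_j=\varphi(\lambda,\mu)$.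

For $d<M^*$, (N) holds with $e=c_{d+1}$. For $d=M^*$, (H) holds as $a_{j^*}\in\Lambda_H$. So $(S,y)$ is a certificate, and as all of $A$ is joined to $\kappa$ and $q$, its tile minus $\ell$ embeds as required.

Let $\mathcal T_u$ be the finite set of tiles just used: $\omega,\psi_2,\psi_3,\alpha$ and the chosen certificate tiles.

## 11. The witness $H$

**Step 1: attach frames to the core.** There are two special vertices, $q'$ (left of $p$) and $q^+$ (after $h_{12}$). Take the following *frames*; vertices not specified are new (*private*).

* $K_f\cong G-\{a,b\}$: $\ d_{N-1}\mapsto q'$, $d_N\mapsto q$, $a_0\mapsto\kappa$, $b_0\mapsto h_2$.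
* $K_{f'}\cong G-\{a',\beta',b'\}$: $\ d_2\mapsto q'$, $d_3\mapsto q$, $Y\mapsto(\nu_0,f_1,f_2,c_0;\,c_1;\,c_2;\,\kappa)$.
* $K_0\cong G-\{a_0,b_0\}$: $\ d_N\mapsto c_0$; write $a^0,b^0$ for the images of $a,b$.
* $K_\tau\cong G-V(P_\tau)$ for $\tau\in\mathcal T_u$: $\ d_{i_\tau}\mapsto q'$, $d_{i_\tau+1}\mapsto q^+$.

The edges of $Y$ are present in $C$: $\nu_0,f_1,f_2,c_0\sim c_1,\kappa$; $c_1\sim c_2,\kappa$; $c_2\sim\kappa$. Also $\kappa\sim h_2$. Write $D^X$ for the copy of $D$ in $K_X$ and $d_i^X$ for its vertices.

**Step 2: the order in the ordered case.** From left to right: [private left vertices of $K_f$], [private left vertices of the $K_\tau$], [private left vertices of $K_0$, ending with $a^0$], $q'$, [leaves $\beta_y$], $p$, $C$, $q^+$, [private right vertices of the $K_\tau$], [private vertices of $K_{f'}$], $b^0$. Inside each bracket the order is that of the corresponding frame; different $K_\tau$ occupy consecutive blocks. For every vertex $y<q'$ there is one private degree-one vertex $\beta_y$ adjacent to $y$.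

We check that each frame lies in $H$ in the order of $G_<$. In $G_<-\{a,b\}$ everything other than $d_{N-1},a_0,b_0,d_N$ precedes $d_{N-1}$, and $q'<\kappa<h_2<q$; so $K_f$ is consistent. In $G_<-\{a',\beta',b'\}$ the order is $d_2<Y<d_3<{}$rest, and $q'<\nu_0<\dots<\kappa<q<{}$private; so $K_{f'}$ is consistent. In $G_<-\{a_0,b_0\}$ the order is (rest, ending with $d_{N-1},a$) $<d_N<b$, and $a^0<c_0<b^0$; so $K_0$ is consistent. In $G_<-V(P_\tau)$ the vertices $d_{i_\tau},d_{i_\tau+1}$ are consecutive; the vertices before $d_{i_\tau}$ are private left, those after $d_{i_\tau+1}$ private right; so $K_\tau$ is consistent.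

**Step 3: the order in the cyclic case.** Clockwise from $p$: $C$, $q^+$, [private vertices of $K_{f'}$, in the cyclic order starting after $d_3$ and ending with $d_1$], [private vertices of $K_f$: $U,d_1,b',d_2,\dots$, up to the last one before $d_{N-1}$], [blocks of the private vertices of the $K_\tau$, each starting after $d_{i_\tau+1}$ and ending before $d_{i_\tau}$], [private vertices of $K_0$: $b^0,U,d_1,b',d_2,\dots,d_{N-1},a^0$], $q'$, [leaves $\beta_y$], back to $p$. For each private vertex $y$ of $K_f$, the $K_\tau$, and $K_0$ there is one private degree-one vertex $\beta_y\sim y$.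

Again we check the frames. Starting at $q'$ (for $K_0$ at $c_0$) the cyclic orders are as follows. For $K_f$: $q'=d_{N-1}$, $\kappa=a_0$, $h_2=b_0$, $q=d_N$, then $U,d_1,b',d_2,\dots$. For $K_{f'}$: $q'=d_2$, $Y$, $q=d_3$, then the rest, ending with $d_1$. For $K_\tau$: $q'=d_{i_\tau}$, $q^+=d_{i_\tau+1}$, rest. For $K_0$: $c_0=d_N$, $b^0,U,d_1,\dots,d_{N-1},a^0$. These agree with the cyclic order (4).

The graph $H$ is the union of the core, the frames and the edges $y\beta_y$, with $p$ isolated. Every edge of $H$ is an edge of $C$, an edge of some $D^X$, an edge in a private copy of another component of $G$ in some $K_X$, or an edge $y\beta_y$.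

**Step 4: every edge at $p$ creates $G$.** We go through all $y\ne p$.

* $y\in\{q',\nu_0,f_1,f_2\}$ or $y=\beta_z$: use $K_0$, and $py$ as $e_0$. Indeed $p$ and $y$ lie between $a^0$ and $c_0=d_N$ and are not in $K_0$. Likewise, if $p$ is doubled, the edge joining the two vertices plays $e_0$.
* $y=c_0$: tile $\alpha$; $y=c_d$ ($d\ge1$): its certificate tile; $y=\kappa$: $\omega$; $y=h_2$: $\psi_2$; $y=q$: $\psi_3$. In each case use $K_\tau$ together with $P_\tau^-$ in $C$ and $p$ as $\ell$. All this lies between $d_{i_\tau}=q'$ and $d_{i_\tau+1}=q^+$, and $p$ precedes $C$.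
* $y=h_4,\dots,h_{12},q^+$ and, in the ordered case, all other $y>q$, in the cyclic case all private vertices of $K_{f'}$: use $K_f$ with $p=a$, $y=b$. Here $p$ lies between $q'=d_{N-1}$ and $\kappa=a_0$, and $y$ lies after $q=d_N$, in the cyclic case between $q$ and the copy of $U$ in $K_f$.
* All remaining $y$ are private vertices having a leaf $\beta_y$: use $K_{f'}$ with $b'=y$, $a'=\beta_y$, $\beta'=p$. Indeed $y$ precedes $q'=d_2$, in the cyclic case it lies between $d_1^{f'}$ and $q'$, and $q'<\beta_y<p<\nu_0$.

## 12. The witness avoids $G$

**Step 1: locate the ruler.** *Claim. Every copy of $D$ in $H$ is one of the $D^X$, embedded identically.*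

Deleting at most two vertices from $D$ leaves it connected: consecutive remaining vertices among $d_2,\dots,d_N$ have index difference at most $3\le9$, and $d_1$, if present, is adjacent to all. Every vertex of $D$ has degree at least $9$. So a copy $\hat D$ of $D$ uses neither $p$ nor any $\beta_y$.

The copy $\hat D$ does not meet a private copy $Z$ of another component of $G$: the neighbors of $Z$ outside $Z$ are leaves $\beta_y$, so the connected graph $\hat D$ would lie in $Z$, but $|Z|\le\max(9,\max_\tau|V(P_\tau)|)<N-1\le|V(D)|$. So $\hat D$ lies in $R:=C\cup\{q',q^+\}\cup\bigcup_XV(D^X)$.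

Consider the *parts* $C\setminus\{q,c_0\}$ and $V(D^X)\setminus\{q',q,q^+,c_0\}$. Inside $R$ each part has neighbors outside itself only in a set of at most two *attachment vertices*: $\{q,c_0\}$ for the core part; $\{q',q\}$ for $X=f,f'$; $\{c_0\}$ for $X=0$; $\{q',q^+\}$ for $X=\tau$. The parts cover $R$ except for the four vertices $q',q,q^+,c_0$. As $|\hat D|>4$, $\hat D$ meets some part. Deleting from $\hat D$ the attachment vertices of that part leaves a connected graph that still meets the part, so it stays inside the part. Hence $\hat D$ is contained in that part together with its attachment vertices.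

Suppose this set is $C$. The vertices $d_2,\dots,d_N$ contain $13$ disjoint blocks of ten consecutive vertices, as $N-1\ge130$, and each block is a clique. As $|Q^*|=12$, some block is mapped into $A$, giving a $K_{10}$ inside $A$. This is impossible.

So $\hat D\subset V(D^X)$ for some $X$, hence $\hat D$ has vertex set $V(D^X)$. Moreover $H[V(D^X)]=D^X$: the only edges of other frames or of $C$ inside $V(D^X)$ are $q'q$ or $q'q^+$, and these belong to $D^X$ whenever both ends do, since they join vertices with consecutive indices there. In the ordered case the embedding is the identity, being an order-preserving bijection. In the cyclic case it is a rotation that is an automorphism of $D$. The vertex $d_1$ is the unique vertex of degree $N-1$ (the others have degree at most $19$), so it is fixed, and the rotation is the identity. This proves the claim.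

**Step 2: set up the contradiction.** Let $\Psi$ be a copy of $G$ in $H$. By the claim, $\Psi(d_i)=d_i^X$ for some $X$ and all $i$. We go through the possible $X$ and show that the component missing from $K_X$ does not fit in.

**Step 3: $X=f$, the edge $f$ with $e_0$ below it does not fit.** Here $\Psi(a)<\Psi(a_0)<\Psi(b_0)$ lie between $q'=d_{N-1}^f$ and $q=d_N^f$ (in the interval containing $p$), and $\Psi(b)$ is after $q$; in the cyclic case $\Psi(b)$ and $\Psi(U)$ lie, in this order, between $q$ and $d_1^f$. The vertices between $q'$ and $q$ are the leaves $\beta_y$, $p$, the vertices of $A$, and $\kappa,h_2$. Which of them can be $\Psi(a)$, that is, have a neighbor where $\Psi(b)$ must be?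

In the ordered case only $\kappa,h_2$ have neighbors $>q$: the neighbors of leaves are $<q'$, and vertices of $A$ have neighbors only in $A\cup\{\kappa,h_2,q\}$, except that $c_0$ also has private neighbors in $D^0$, which are $<q'$. In the cyclic case those with neighbors strictly between $q$ and $d_1^f$ are $\kappa$, $h_2$, and $\beta_y$ with $y\in U^f$, where $U^f$ is the private copy of $U$ in $K_f$, immediately before $d_1^f$; for private vertices of $K_{f'}$ have no leaves, and the private neighbors of $c_0$ in $D^0$ lie after $d_1^f$.

If $\Psi(a)=\beta_y$ with $y\in U^f$, then $\Psi(b)=y$, and a $9$-clique $\Psi(U)$ between $y$ and $d_1^f$ is needed; but at most $8$ vertices are there. If $\Psi(a)\in\{\kappa,h_2\}$, an edge $\Psi(a_0)\Psi(b_0)$ strictly between $\Psi(a)$ and $q$ is needed; but at most the vertex $h_2$ is there. Contradiction.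

**Step 4: $X=f'$, the cherry with $Y$ after its leaves does not fit.** Here $\Psi(a')<\Psi(\beta')<\Psi(Y)$ lie between $q'=d_2^{f'}$ and $q=d_3^{f'}$. The vertex $\Psi(b')=:y$ precedes $q'$ (cyclic case: lies between $d_1^{f'}$ and $q'$) and is adjacent to $\Psi(a')$ and $\Psi(\beta')$. So $y$ is a private vertex of $K_f$, a $K_\tau$ or $K_0$; strictly between $q'$ and $q$ it has at most the neighbors $\beta_y$ and $c_0$. So $\Psi(a')=\beta_y$, $\Psi(\beta')=c_0$ and $\Psi(Y)\subset\{c_1,\dots,c_{M^*},\kappa,h_2\}$. The center $c$ of $Y$ needs four left neighbors and two right neighbors in this set. But $c_d$ has at most $3$ left neighbors there ($\nu_0$ is missing), $\kappa$ has only one right neighbor there, and $h_2$ none. Contradiction.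

**Step 5: $X=0$, the edge $e_0$ with $a$ before it does not fit.** Here $\Psi(a)<\Psi(a_0)<\Psi(b_0)$ lie between $d_{N-1}^0$ and $c_0=d_N^0$. The vertices there are, in order, $a^0$, $q'$, the leaves $\beta_y$, $p$, $\nu_0,f_1,f_2$. The only edge among them is $a^0\beta_{a^0}$: the neighbors of $q'$ are vertices of the $D^X$, which lie elsewhere; each other leaf has its neighbor elsewhere; and $\nu_0,f_1,f_2$ are pairwise non-adjacent. So $\Psi(a_0)=a^0$, and there is no room for $\Psi(a)$ between $d_{N-1}^0$ and $a^0$. Contradiction.

**Step 6: $X=\tau\in\mathcal T_u$, the full tile does not fit.** Here $\Psi(P_\tau)$ lies between $q'$ and $q^+$. The vertices there are the $\beta_y$ and $p$, which are isolated in the induced graph, and $C$. As $P_\tau$ is connected, $\Psi(P_\tau)\subset C$. A clique of $C$ containing some $h_j$ with $j\ge4$ is inside $Q^*$; the others have at most $5+3$ vertices. So the clique $Q$ goes to $Q^*$: $h_1\mapsto\kappa$, $h_2\mapsto h_2$, $h_3\mapsto q$, and all other vertices of $P_\tau$, which precede $Q$, go to $A$.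

* Certificate tile: its root needs $5$ left neighbors in $A$, namely $\ell$ and four in $S$; impossible, by Step 1 of Section 10.
* $\alpha$: the root has at least $3$ left neighbors in $A$, so it is some $c_d$ with $d\ge1$, and it is the smallest vertex of a $K_4$ in $A$; impossible by (13).
* $\omega$: $c$ has four left neighbors $z_1<\dots<z_4$ in $A$, so it is some $c_d$ with $d\ge1$, and $z_1=\nu_0$; but $\ell<z_1$ must lie in $A$; impossible.
* $\psi_2,\psi_3$: $o\in A$ is adjacent to $h_2$, so $o=\nu_0$; but $\ell<o$ must lie in $A$; impossible.

So $H$ avoids $G$. With Step 4 of Section 11 and Lemma 1(b), the saturation function is bounded whenever the lag system halts. Together with Sections 7 to 9 and Lemma 3 this proves Theorem A. Since the halting problem is undecidable, no always-halting algorithm decides boundedness, in the ordered setting or in the cyclically ordered setting. $\blacksquare$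

## 13. Completeness and the absence of a computable bound

**Step 1: $\Sigma_1^0$-completeness.** For arbitrary $G$, Lemma 2 shows that $\{G:sat(n,G)=O(1)\}$ is in $\Sigma^0_1$. Theorem A gives, in each setting, a computable map that reduces the halting problem on the blank tape to this set, so it is $\Sigma_1^0$-complete. Hence it is recursively enumerable and undecidable. Its complement, the set of graphs with unbounded saturation function, is then not recursively enumerable, since otherwise boundedness would be decidable. By the dichotomy, these are the graphs with linear saturation function.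

**Step 2: no computable bound.** Here we complete the discussion of Section 3. Suppose $g$ is computable and $sat(n,G)\le g(|V(G)|)$ for all $n$ whenever $sat(n,G)=O(1)$. Given $G$ with $k$ vertices, put
$$c=g(k),\qquad n_0=(2c+1)(4k+2)+2c .$$
If $sat(n,G)=O(1)$, there is a $G$-saturated graph on $n_0$ vertices with at most $c$ edges. Conversely, suppose there is such a graph. It has at most $2c$ non-isolated vertices, so its at least $(2c+1)(4k+2)$ isolated vertices lie in at most $2c+1$ gaps. Hence it contains $4k+2$ consecutive isolated vertices. It avoids $G$, and by saturation any added edge meeting these vertices creates $G$. By Lemma 2, $sat(n,G)=O(1)$. So boundedness is equivalent to the existence of a $G$-saturated graph on $n_0$ vertices with at most $c$ edges. This can be checked by a finite search, so boundedness would be decidable, contradicting Theorem A. This proves Theorem B. $\blacksquare$
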